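\title{The Perron--Frobenius degree is bounded in terms of the algebraic degree and the spectral ratio}

\begin{abstract}
Let $\lambda$ be a Perron number of degree $d\ge3$ whose other Galois conjugates have absolute value at most $\rho\lambda$, where $\rho<1$. We show that $\lambda$ is the spectral radius of a primitive non-negative integral matrix whose size is bounded by an explicit function of $d$ and $\rho$ alone. This answers a question posed in a paper of Yazdi. The main tool is a companion matrix taken in a Newton basis with integer nodes, which is non-negative as soon as $\lambda$ exceeds the sum of the absolute values of its other conjugates by $d$. We also show that, for large $\lambda$, size $d$ always suffices when $\rho<1/(d-1)$ and does not always suffice when $\rho>1/(d-1)$, and that for fixed $d$ and large $\lambda$ the worst size has order $(1-\rho)^{-1/2}$.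
\end{abstract}

\section{Introduction}

A square matrix $A$ with non-negative real entries is \emph{primitive} if some power $A^k$, $k\ge1$, has all entries positive, and \emph{irreducible} if for all indices $i,j$ there is $k\ge1$ with $(A^k)_{ij}>0$. A real algebraic integer $\lambda\ge1$ is a \emph{Perron number} if it is strictly larger than the absolute value of each of its other Galois conjugates. The spectral radius of a primitive matrix is an eigenvalue that strictly dominates all the others, so the spectral radius of an integral primitive matrix is a Perron number. By a theorem of Lind the converse holds: every Perron number is the spectral radius of an integral primitive matrix. One can therefore ask how large the matrix has to be. The \emph{Perron--Frobenius degree} $d_{\mathrm{PF}}(\lambda)$ is the least size of an integral primitive matrix with spectral radius $\lambda$, and $d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda)$ is the least size of an integral irreducible matrix with spectral radius $\lambda$. A non-negative integral matrix is the adjacency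 matrix of a directed multigraph, so these numbers count the vertices needed for a graph in which the number of walks grows exponentially at rate $\lambda$.

Let $d$ be the algebraic degree of $\lambda$. Then $d\le d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda)\le d_{\mathrm{PF}}(\lambda)$ (see Section~\ref{sec:prelim}), and for $d=2$ all three numbers are equal (Example~\ref{ex:quadratic}). For $d=3$ equality can fail.

\begin{example}\label{ex:negtrace}
The polynomial $P=(t-10)(t+6)^2+2=t^3+2t^2-84t-358$ is irreducible by Eisenstein's criterion at $2$. It is negative at $-7$, $-5$, $9$ and positive at $-6$, $10$, so its roots lie in $(-7,-6)$, $(-6,-5)$, $(9,10)$, and the largest root $\lambda$ is a Perron number. A non-negative integral $3\times3$ matrix with spectral radius $\lambda$ would have characteristic polynomial $P$ and hence trace $-2$, which is impossible. So $d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda)\ge4$.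
\end{example}

The obstruction here is that the other conjugates are large compared with $\lambda$. This is measured as follows. If $d\ge2$ and $\lambda=\lambda_1,\lambda_2,\dots,\lambda_d$ are the conjugates of $\lambda$, the \emph{spectral ratio} of $\lambda$ is $\max_{i\ge2}|\lambda_i|/\lambda$, a number in $[0,1)$. For $d\ge3$, upper bounds for $d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda)$ and $d_{\mathrm{PF}}(\lambda)$ are known in terms of $d$, the spectral ratio, and arithmetic information about the ring of integers of $\mathbb{Q}(\lambda)$, such as its discriminant. The following question, posed in \cite{Yazdi}, asks whether the arithmetic information can be dropped.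

\medskip
\noindent\textbf{Question.} \emph{Is there a finite-valued function $B(d,\rho)$, defined for integers $d\ge3$ and real $\rho\in[0,1)$, such that $d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda)\le B(d,\rho)$ for every Perron number $\lambda$ of degree $d$ and spectral ratio at most $\rho$? Is there such a function for $d_{\mathrm{PF}}$?}
\medskip

For fixed $d$ and $L$ there are only finitely many Perron numbers $\lambda\le L$ of degree $d$, because the coefficients of their minimal polynomials are bounded integers. So the question concerns the infinitely many fields that occur as $\lambda\to\infty$. To realize $\lambda$ one looks for positive elements $x_1,\dots,x_n$ of $K=\mathbb{Q}(\lambda)$ such that each $\lambda x_i$ is a combination of the $x_j$ with non-negative integer coefficients. There are two requirements. Non-negativity says that the cone spanned by the $x_j$ in $K\otimes\mathbb{R}\cong\mathbb{R}^d$ is invariant under multiplication by $\lambda$; this is a real problem, governed by the ratios $\lambda_i/\lambda$. Integrality involves the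 lattice spanned by the $x_j$, and if one starts from a cone and then looks for lattice points in it, the shape of the lattice enters. This would lead one to expect that the discriminant cannot be avoided. It can: we choose the $x_j$ as values of monic integer polynomials of increasing degree, so that integrality is automatic and only signs remain to be controlled.

Since $d\ge2$, we have $\lambda>1$ and all $\lambda_i\ne0$. Hence the spectral ratio is positive, the case $\rho=0$ is vacuous, and one may set $B(d,0)=d$. For $\rho>0$ the answer to both questions is yes.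

\begin{theorem}\label{thm:main}
Let $\lambda$ be a Perron number of degree $d\ge3$ and spectral ratio at most $\rho\in(0,1)$. Then
\[
d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda)\le d\left\lceil \frac{d\,\log(2d-1)}{(d-1)\log(1/\rho)}\right\rceil ,\qquad
d_{\mathrm{PF}}(\lambda)\le d\left(1+\left\lceil \frac{d\,\log(3d-1)}{(d-1)\log(1/\rho)}\right\rceil\right).
\]
\end{theorem}

The right-hand sides are finite and non-decreasing in $\rho$. The same method decides when the trivial lower bound $d$ is attained for all large $\lambda$, except at the borderline value $\rho=1/(d-1)$.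

\begin{theorem}\label{thm:threshold}
Let $d\ge3$.
\begin{enumerate}
\item[(a)] If $\lambda$ is a Perron number of degree $d$ with $\lambda\ge\sum_{i\ge2}|\lambda_i|+d$, then $d_{\mathrm{PF}}(\lambda)=d$. In particular, if $\rho<\frac1{d-1}$, then every Perron number $\lambda\ge\frac{d}{1-(d-1)\rho}$ of degree $d$ and spectral ratio at most $\rho$ has $d_{\mathrm{PF}}(\lambda)=d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda)=d$.
\item[(b)] If $\frac1{d-1}<\rho<1$, there are arbitrarily large Perron numbers $\lambda$ of degree $d$ and spectral ratio at most $\rho$ with $d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda)>d$.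
\end{enumerate}
\end{theorem}

As $\rho\to1$ the bounds of Theorem~\ref{thm:main} grow like $(1-\rho)^{-1}$. For large $\lambda$ the true order is the square root of this.

\begin{theorem}\label{thm:order}
Let $d\ge3$ and $0<\rho<1$.
\begin{enumerate}
\item[(a)] There are arbitrarily large Perron numbers $\lambda$ of degree $d$ and spectral ratio at most $\rho$ with
\[
d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda)\ge\frac{\pi}{\arccos\rho}\ge\sqrt2\,(1-\rho)^{-1/2}.
\]
\item[(b)] There is $\Lambda(d,\rho)$ such that every Perron number $\lambda\ge\Lambda(d,\rho)$ of degree $d$ and spectral ratio at most $\rho$ has $d_{\mathrm{PF}}(\lambda)\le230\,d^2(1-\rho)^{-1/2}$.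
\end{enumerate}
\end{theorem}

Thus the dependence on $\rho$ cannot be removed: every admissible $B$ satisfies $B(d,\rho)\ge\max(d,\pi/\arccos\rho)$ for $\rho>0$. The order in $\rho$ of the supremum over \emph{all} $\lambda$, not only large ones, is not determined here; it lies between Theorem~\ref{thm:order}(a) and Theorem~\ref{thm:main}.

The upper bounds all come from two statements. Proposition~\ref{prop:newton} produces a non-negative $d\times d$ matrix for any algebraic integer $\theta\in K$ that dominates the sum of its conjugates. Proposition~\ref{prop:chain} turns such a matrix for $\theta=Y(\lambda)$, with $Y$ a suitable integer polynomial of degree $k$, into a $kd\times kd$ matrix for $\lambda$. What remains is to choose $Y$: the choices $t$, $t^k$ and $t^k-t$ give Theorems~\ref{thm:threshold}(a) and~\ref{thm:main} (Section~\ref{sec:chain}), and a polynomial that nearly vanishes at $\lambda_2,\dots,\lambda_d$ gives Theorem~\ref{thm:order}(b) (Section~\ref{sec:large}). The lower bounds are in Section~\ref{sec:lower}.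

\section{Non-negative matrices and their graphs}\label{sec:prelim}

Let $A$ be a non-negative $n\times n$ matrix. Its \emph{graph} has vertices $1,\dots,n$ and an edge $i\to j$ whenever $A_{ij}>0$. Then $(A^k)_{ij}>0$ exactly when there is a walk of length $k$ from $i$ to $j$. In particular $A$ is irreducible if some closed walk visits every vertex. We use two facts from Perron--Frobenius theory and two short consequences.

\begin{enumerate}
\item[(F1)] The spectral radius of $A$ is an eigenvalue of $A$. If $A$ is irreducible, it has an eigenvector with all entries positive.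
\item[(F2)] An irreducible matrix is primitive if and only if the greatest common divisor of the lengths of the closed walks in its graph is $1$.
\item[(F3)] If $Ax=\lambda x$ with $x>0$ and $\lambda>0$, then $\lambda$ is the spectral radius of $A$. Indeed, with $D=\operatorname{diag}(x)$ the matrix $S=\lambda^{-1}D^{-1}AD$ is \emph{row-stochastic}, that is, non-negative with all row sums $1$, and such a matrix does not increase the maximum norm, so its eigenvalues have absolute value at most $1$.
\item[(F4)] If $A$ is integral with spectral radius $\lambda$ of degree $d$, then by (F1) the characteristic polynomial of $A$ vanishes at $\lambda$, so the minimal polynomial of $\lambda$ divides it. Hence all conjugates of $\lambda$ are eigenvalues of $A$, we have $n\ge d$, and for $n=d$ the two polynomials are equal.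
\end{enumerate}

Primitive matrices are irreducible, so (F4) gives $d\le d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda)\le d_{\mathrm{PF}}(\lambda)$.

From now on $\lambda$ is a Perron number of degree $d$ with conjugates $\lambda=\lambda_1,\dots,\lambda_d$, and $K=\mathbb{Q}(\lambda)\subset\mathbb{R}$; we assume $d\ge3$ except in Example~\ref{ex:quadratic}. The field $K$ has $d$ embeddings into $\mathbb{C}$, given by $\lambda\mapsto\lambda_i$. For $\theta\in K$ we write $\theta_i$ for the image of $\theta$ under the $i$-th embedding, so $\theta_1=\theta$. If $\theta$ is an algebraic integer, then $\prod_i(t-\theta_i)$ is a power of its minimal polynomial and lies in $\mathbb{Z}[t]$. Complex conjugation permutes the embeddings and fixes the first, so the multiset $\{\theta_2,\dots,\theta_d\}$ is closed under conjugation.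

\section{Companion matrices in a Newton basis}\label{sec:newton}

Let $\theta$ be a positive root of a monic $P\in\mathbb{Z}[t]$ of degree $d$. The companion matrix of $P$ records multiplication by $\theta$ on $1,\theta,\dots,\theta^{d-1}$, and it is non-negative only if all lower coefficients of $P$ are non-positive. This fails, however large $\theta$ is, if $P$ has a second positive root, by Descartes' rule of signs. The remedy is to replace powers of $\theta$ by products $(\theta-m_1)\cdots(\theta-m_l)$ with integer nodes $m_i\ge0$ placed to the right of the other roots.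

\begin{example}[degree two]\label{ex:quadratic}
Let $\lambda$ be a quadratic Perron number with conjugate $\lambda'$ and minimal polynomial $P=t^2-at+n$; then $a=\lambda+\lambda'>0$. For an integer $m$ put $v_0=1$, $v_1=\lambda-m$. From $\lambda^2=a\lambda-n$ we get
\[
\lambda\begin{pmatrix}v_0\\ v_1\end{pmatrix}=\begin{pmatrix}m&1\\ -P(m)&a-m\end{pmatrix}\begin{pmatrix}v_0\\ v_1\end{pmatrix}.
\]
If $\lambda'<0$, take $m=0$: then $-P(0)=-\lambda\lambda'>0$, and the square of the matrix is positive. If $\lambda'>0$, take $m=\lceil\lambda'\rceil$. Since $(\lambda-\lambda')^2=a^2-4n$ is a positive integer that is not a square, $\lambda-\lambda'>1$, so $\lambda'<m<\lambda'+1<\lambda$. Hence $v_1>0$, $P(m)<0$ and $m<\lambda'+\lambda=a$, and the matrix is positive. In both cases (F3) gives $d_{\mathrm{PF}}(\lambda)=2$.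
\end{example}

For a real conjugate it is enough that the node lie to its right. For a non-real pair a margin is needed.

\begin{example}[a cubic with a non-real pair]\label{ex:cubic}
Let $P=(t-\theta)(t-z)(t-\bar z)\in\mathbb{Z}[t]$ with $z\notin\mathbb{R}$. Use one integer node $m\ge0$ twice, and put $u=t-m$, $b=m-z$, $\beta=\operatorname{Re}b$. Then $P=\bigl(u-(\theta-m)\bigr)\bigl(u^2+2\beta u+|b|^2\bigr)$ and $tu^2=u^3+mu^2$, so
\[
tu^2-P=c_2u^2+c_1u+c_0,\qquad c_2=\theta-2\beta,\quad c_1=2\beta(\theta-m)-|b|^2,\quad c_0=(\theta-m)|b|^2 .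
\]
The $c_j$ are integers, and with $v_l=(\theta-m)^l$ we have $\theta v_0=mv_0+v_1$, $\theta v_1=mv_1+v_2$, $\theta v_2=c_0v_0+c_1v_1+c_2v_2$. The coefficient in danger is $c_1$. If $\theta>m+2\beta$ and $|b|\le2\beta$, then $c_1\ge4\beta^2-|b|^2\ge0$ and $c_0,c_2>0$. The condition $|b|\le2\beta$ means $m\ge\operatorname{Re}z+|\operatorname{Im}z|/\sqrt3$, and if $m$ could be taken equal to this value, the threshold would be $m+2\beta=\operatorname{Re}z+\sqrt3\,|\operatorname{Im}z|\le2|z|$. So, up to rounding, it suffices that $\theta$ exceed $|z|+|\bar z|$.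

Take $P=t^3-12t^2+22t-22$, which is Eisenstein at $2$. It has a root $\theta\in(10,10.1)$, and the other two roots have sum $12-\theta\in(1.9,2)$ and product $22/\theta\in(2.17,2.2)$, so they form a non-real pair with $\operatorname{Re}z\in(0.95,1)$ and $(\operatorname{Im}z)^2\in(1.17,1.3)$. The node $m=1$ lies to the right of $\operatorname{Re}z$, but gives $c_1=-P'(1)=-1$. The rule above gives $m=2$; then $P=u^3-6u^2-14u-18$, and we obtain the primitive matrix
\[
\begin{pmatrix}2&1&0\\0&2&1\\18&14&8\end{pmatrix}
\]
with spectral radius $\theta$.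
\end{example}

The general statement uses one node for each conjugate, in non-increasing order.

\begin{proposition}\label{prop:newton}
Let $\theta\in K$ be an algebraic integer with
\begin{equation}\label{eq:dom}
\theta\ \ge\ \sum_{i\ge2}|\theta_i|+d .
\end{equation}
Then there are integers $m_1\ge\dots\ge m_{d-1}\ge0$ and $c_0,\dots,c_{d-1}\ge0$ with $c_0>0$ and $c_{d-1}>0$ such that the numbers $v_l=\prod_{i\le l}(\theta-m_i)$, $0\le l\le d-1$, are positive and
\[
\theta v_l=m_{l+1}v_l+v_{l+1}\quad(0\le l\le d-2),\qquad \theta v_{d-1}=\sum_{j=0}^{d-1}c_jv_j .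
\]
\end{proposition}

\begin{proof}
\emph{The nodes.} Split the multiset $\{\theta_2,\dots,\theta_d\}$ into blocks: singletons $\{r\}$ with $r$ real, and pairs $\{z,\bar z\}$ with $z$ non-real. To an element $z$ of a block attach
\[
m=\max\bigl(0,\lceil\operatorname{Re}z+|\operatorname{Im}z|/\sqrt3\,\rceil\bigr),\qquad b=m-z,\qquad\beta=\operatorname{Re}b .
\]
The numbers $m$ and $\beta$ depend only on the block. We have $\beta\ge|\operatorname{Im}z|/\sqrt3\ge0$, hence $|b|^2=\beta^2+(\operatorname{Im}z)^2\le4\beta^2$. Let $s$ be the sum of the numbers $b$ in the block: $s=b=\beta$ for a real block and $s=2\beta$ for a pair. Order the blocks so that $m$ is non-increasing, let $m_1\ge\dots\ge m_{d-1}\ge0$ be the list of the values $m$, each repeated according to the size of its block, and put $m_d=0$. Let $\sigma$ be $m_1$ plus the sum of $s$ over all blocks; this generalizes the threshold $m+2\beta$ of Example~\ref{ex:cubic}.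

\emph{The threshold satisfies $\sigma<\theta$.} We bound $s$ for every block, and $m+s$ for a block with $m>0$. For a real block $\{r\}$ with $r\le0$ we have $m=0$ and $s=|r|$. For $r>0$ we have $m<r+1$, so $s<1$ and $m+s=2m-r<|r|+2$. For a pair with $m=0$ we have $s=-2\operatorname{Re}z\le2|z|$. For a pair with $m>0$ we have $m<\operatorname{Re}z+|\operatorname{Im}z|/\sqrt3+1$, so
\begin{gather*}
s=2(m-\operatorname{Re}z)<2|\operatorname{Im}z|/\sqrt3+2\le2|z|+2,\\
m+s=3m-2\operatorname{Re}z<\operatorname{Re}z+\sqrt3\,|\operatorname{Im}z|+3\le2|z|+3,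
\end{gather*}
the last step by the Cauchy--Schwarz inequality. In all cases $s\le\sum(|\theta_i|+1)$, the sum being over the block, and $m+s<\sum(|\theta_i|+1)+1$ if $m>0$. If $m_1=0$, adding the first estimate over all blocks gives $\sigma\le\sum_{i\ge2}|\theta_i|+d-1$. If $m_1>0$, use the second estimate for the first block and the first estimate for the others to get $\sigma<\sum_{i\ge2}|\theta_i|+d$. So \eqref{eq:dom} gives $\theta>\sigma\ge m_1$. This is the only use of \eqref{eq:dom}.

\emph{The Newton basis.} Let $V_l=\prod_{i\le l}(t-m_i)$ for $0\le l\le d$, so that $V_d=tV_{d-1}$. Let $\mathcal{N}_l$ be the set of combinations of $V_0,\dots,V_l$ with non-negative real coefficients, and $\mathcal{N}_{-1}=\{0\}$. For real $m$ and $0\le l\le d-1$,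
\begin{equation}\label{eq:shift}
(t-m)V_l=V_{l+1}+(m_{l+1}-m)V_l .
\end{equation}
Since the nodes are non-increasing, \eqref{eq:shift} shows that $(t-m)\mathcal{N}_l\subset\mathcal{N}_{l+1}$ whenever $m\le m_{l+1}$; this is the reason for the ordering.

Let $Q=\prod_{i\ge2}(t-\theta_i)$ and $P=(t-\theta)Q$. We have to show that $V_d-P=V_d+(\theta-t)Q$ lies in $\mathcal{N}_{d-1}$. This expression is affine in $\theta$ with slope $Q$. So it suffices to show that $Q\in\mathcal{N}_{d-1}$ and that the expression lies in $\mathcal{N}_{d-1}$ when $\theta$ is replaced by the threshold $\sigma$. Both statements are proved by adding one block at a time. Let $j$ be $0$ or the total size of the first few blocks, let $Q_j$ be the product of the factors $t-\theta_i$ over these blocks, let $\sigma_j$ be $m_1$ plus the sum of their numbers $s$, and let $R_j=(\sigma_j-t)Q_j+V_{j+1}$. We claim that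
\begin{equation}\label{eq:ind}
Q_j-V_j\in\mathcal{N}_{j-1},\qquad R_j\in\mathcal{N}_j .
\end{equation}
For $j=0$ we have $Q_0=V_0=1$ and $R_0=(m_1-t)+(t-m_1)=0$. Assume \eqref{eq:ind} for $j$.

\emph{The next block is real}, with $m=m_{j+1}$ and $b\ge0$. The new factor is $L=t-m+b$, and $L\mathcal{N}_l\subset\mathcal{N}_{l+1}$ for $l\le j$. By \eqref{eq:shift},
\[
LV_j=V_{j+1}+bV_j,\qquad LV_{j+1}=V_{j+2}+(m_{j+2}-m+b)V_{j+1}.
\]
Hence $Q_{j+1}-V_{j+1}=L(Q_j-V_j)+bV_j\in\mathcal{N}_j$. Since $\sigma_{j+1}=\sigma_j+b$ and $(\sigma_j-t)Q_j=R_j-V_{j+1}$,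
\begin{align*}
R_{j+1}&=L(R_j-V_{j+1})+bQ_{j+1}+V_{j+2}\\
&=LR_j+(m-m_{j+2})V_{j+1}+b\,(Q_{j+1}-V_{j+1})\in\mathcal{N}_{j+1}.
\end{align*}

\emph{The next block is a pair}, with $m=m_{j+1}=m_{j+2}$. The new factor is
\[
F=(t-m+b)(t-m+\bar b)=(t-m)^2+2\beta(t-m)+|b|^2 .
\]
Since $m\le m_{l+1}$ for $l\le j+1$, we have $F\mathcal{N}_l\subset\mathcal{N}_{l+2}$ for $l\le j$. From $(t-m)V_j=V_{j+1}$, $(t-m)V_{j+1}=V_{j+2}$ and \eqref{eq:shift} with $l=j+2$,
\begin{align*}
FV_j&=V_{j+2}+2\beta V_{j+1}+|b|^2V_j,\\
FV_{j+1}&=V_{j+3}+(m_{j+3}-m+2\beta)V_{j+2}+|b|^2V_{j+1}.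
\end{align*}
Put $G=Q_{j+2}-V_{j+2}-2\beta V_{j+1}=F(Q_j-V_j)+|b|^2V_j\in\mathcal{N}_{j+1}$. Then $Q_{j+2}-V_{j+2}=G+2\beta V_{j+1}\in\mathcal{N}_{j+1}$. Since $\sigma_{j+2}=\sigma_j+2\beta$,
\begin{align*}
R_{j+2}&=F(R_j-V_{j+1})+2\beta Q_{j+2}+V_{j+3}\\
&=FR_j+(m-m_{j+3})V_{j+2}+2\beta(Q_{j+2}-V_{j+2})-|b|^2V_{j+1}\\
&=FR_j+(m-m_{j+3})V_{j+2}+2\beta G+(4\beta^2-|b|^2)V_{j+1}.
\end{align*}
Every term lies in $\mathcal{N}_{j+2}$, the last one because $|b|^2\le4\beta^2$. This proves \eqref{eq:ind}.

\emph{Conclusion.} For $j=d-1$ we have $Q_j=Q$ and $\sigma_j=\sigma$, so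
\[
V_d-P=R_{d-1}+(\theta-\sigma)Q=\sum_{l=0}^{d-1}c_lV_l
\]
with all $c_l\ge0$, and $c_{d-1}\ge\theta-\sigma>0$ because $Q\in V_{d-1}+\mathcal{N}_{d-2}$. The $c_l$ are integers: $V_d-P\in\mathbb{Z}[t]$ has degree less than $d$, and the $V_l$ are monic of degree $l$ in $\mathbb{Z}[t]$, so $V_0,\dots,V_{d-1}$ is a $\mathbb{Z}$-basis of the integer polynomials of degree less than $d$. Evaluating at $m_1$, where $V_l$ vanishes for $l\ge1$, gives $c_0=-P(m_1)$. If $P(m_1)=0$, then some $\theta_i$ equals the integer $m_1$; embeddings are injective and fix $\mathbb{Z}$, so $\theta=m_1$, contrary to $\theta>m_1$. Thus $c_0>0$. Finally $v_l=V_l(\theta)>0$ because $\theta>m_1\ge m_i$, and evaluating $tV_l=m_{l+1}V_l+V_{l+1}$ and $tV_{d-1}=P+\sum c_lV_l$ at $\theta$ gives the relations.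
\end{proof}

The summand $d$ in \eqref{eq:dom} is the cost of rounding the nodes to integers. The sum $\sum_{i\ge2}|\theta_i|$ is forced when the other conjugates are real and negative, since the relations above give a non-negative $d\times d$ matrix of trace $\sum_i\theta_i$.

\section{From a dominant element back to $\lambda$}\label{sec:chain}

A general Perron number does not satisfy \eqref{eq:dom}, but a power $\theta=\lambda^k$ does. The numbers $\lambda^av_l$, $0\le a<k$, then satisfy non-negative integral relations under multiplication by $\lambda$, and give a matrix of size $kd$. In its graph every edge raises $a$ by $1$ modulo $k$, so every closed walk has length divisible by $k$, and the matrix is not primitive for $k\ge2$. To break this periodicity, and later to lower $k$, we allow non-negative integer multiples of earlier terms to be subtracted at each multiplication by $\lambda$.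

\begin{proposition}\label{prop:chain}
Let $k\ge1$, let $n_{ij}\ge0$ $(0\le i\le j\le k-1)$ be integers, and define
\[
Y_0=1,\qquad Y_{j+1}=tY_j-\sum_{i\le j}n_{ij}Y_i\quad(0\le j\le k-1).
\]
Suppose that $Y_j(\lambda)>0$ for $0\le j\le k-1$ and that $\theta=Y_k(\lambda)$, for which $\theta_i=Y_k(\lambda_i)$, satisfies \eqref{eq:dom}. Then $d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda)\le kd$. If moreover $k$ and the numbers $j-i+1$ with $n_{ij}>0$ have greatest common divisor $1$, then $d_{\mathrm{PF}}(\lambda)\le kd$.
\end{proposition}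

\begin{proof}
The number $\theta\in\mathbb{Z}[\lambda]$ is an algebraic integer of $K$. Take $m_i,c_j,v_l$ from Proposition~\ref{prop:newton} and put $x_{a,l}=Y_a(\lambda)v_l>0$ for $0\le a<k$, $0\le l<d$. The recursion for $Y_{a+1}$ gives
\[
\lambda x_{a,l}=x_{a+1,l}+\sum_{i\le a}n_{ia}x_{i,l}\quad(a<k-1),\qquad
\lambda x_{k-1,l}=\theta v_l+\sum_{i\le k-1}n_{i,k-1}x_{i,l},
\]
and since $v_l=x_{0,l}$ we have $\theta v_l=m_{l+1}x_{0,l}+x_{0,l+1}$ for $l<d-1$ and $\theta v_{d-1}=\sum_jc_jx_{0,j}$. The coefficients form a non-negative integral $kd\times kd$ matrix $A$, indexed by the pairs $(a,l)$, with $Ax=\lambda x$. Since $x>0$, its spectral radius is $\lambda$ by (F3); this is where $Y_j(\lambda)>0$ is used.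

The graph of $A$ has edges $(a,l)\to(a+1,l)$ for $a<k-1$, edges $(k-1,l)\to(0,l+1)$ for $l<d-1$, and, because $c_0>0$, the edge $(k-1,d-1)\to(0,0)$. These form a closed walk through all vertices, so $A$ is irreducible. Because $c_{d-1}>0$, there is a closed walk $(0,d-1)\to\dots\to(k-1,d-1)\to(0,d-1)$ of length $k$. If $n_{ij}>0$, there is a closed walk $(i,0)\to\dots\to(j,0)\to(i,0)$ of length $j-i+1$. Under the gcd condition, $A$ is primitive by (F2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(a)]
Apply Proposition~\ref{prop:chain} with $k=1$ and $n_{00}=0$, so that $\theta=\lambda$. The gcd condition holds because $k=1$, so $d_{\mathrm{PF}}(\lambda)\le d$, and equality follows from (F4). If the spectral ratio is at most $\rho<\frac1{d-1}$ and $\lambda\ge\frac d{1-(d-1)\rho}$, then $\lambda-\sum_{i\ge2}|\lambda_i|\ge(1-(d-1)\rho)\lambda\ge d$.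
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $\theta=\lambda^k$ condition \eqref{eq:dom} reads $1\ge\sum_{i\ge2}|\lambda_i/\lambda|^k+d\lambda^{-k}$. The sum is controlled by $\rho$. The last term needs a lower bound for $\lambda$ in terms of $d$ and $\rho$, and this is supplied by the norm: $\prod_i\lambda_i$ is a non-zero integer, so $1\le\lambda^d\rho^{d-1}$, that is,
\begin{equation}\label{eq:norm}
\lambda^{-1}\le\rho^{(d-1)/d}.
\end{equation}

\emph{Irreducible case.} Let $k=\bigl\lceil\frac{d\log(2d-1)}{(d-1)\log(1/\rho)}\bigr\rceil\ge1$ and let all $n_{ij}=0$, so $Y_j=t^j$ and $\theta=\lambda^k$. Put $y=\rho^{k(d-1)/d}$. The choice of $k$ gives $y\le\frac1{2d-1}$; also $\rho^k\le y$, and $\lambda^{-k}\le y$ by \eqref{eq:norm}. Hence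
\[
\lambda^{-k}\Bigl(\lambda^k-\sum_{i\ge2}|\lambda_i|^k-d\Bigr)\ge1-(d-1)\rho^k-d\lambda^{-k}\ge1-(2d-1)y\ge0,
\]
so \eqref{eq:dom} holds and $d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda)\le kd$.

\emph{Primitive case.} We add a closed walk of length $k-1$. Let $k=1+\bigl\lceil\frac{d\log(3d-1)}{(d-1)\log(1/\rho)}\bigr\rceil\ge2$, let $n_{1,k-1}=1$, and let all other $n_{ij}=0$. Then $Y_j=t^j$ for $j<k$ and $\theta=\lambda^k-\lambda$. Put $y=\rho^{(k-1)(d-1)/d}\le\frac1{3d-1}$. Then $\rho^k\le y$ and $\lambda^{-k}\le\lambda^{1-k}\le y$ by \eqref{eq:norm}. Using $|\lambda_i^k-\lambda_i|\le\rho^k\lambda^k+\lambda$,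
\[
\lambda^{-k}\Bigl(\theta-\sum_{i\ge2}|\lambda_i^k-\lambda_i|-d\Bigr)\ge1-(d-1)\rho^k-d\lambda^{1-k}-d\lambda^{-k}\ge1-(3d-1)y\ge0 .
\]
So \eqref{eq:dom} holds. The entry $n_{1,k-1}$ contributes the length $k-1$, and $\gcd(k,k-1)=1$. Hence $d_{\mathrm{PF}}(\lambda)\le kd$.
\end{proof}

\begin{example}
Let $\lambda$ be as in Example~\ref{ex:negtrace} and take $k=2$, $\theta=\lambda^2-\lambda$. The conjugates $\theta_2,\theta_3$ are positive, and $\sum_i\theta_i=\sum_i\lambda_i^2-\sum_i\lambda_i=(4+168)+2=174$, so \eqref{eq:dom} reads $2\theta\ge177$. Since $P(9.95)<0$, we have $\theta>9.95\cdot8.95>89$. Hence $4\le d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda)\le d_{\mathrm{PF}}(\lambda)\le6$.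
\end{example}

\section{Lower bounds}\label{sec:lower}

Both lower bounds come from open conditions on the normalized conjugates $\lambda_i/\lambda$ that obstruct even real non-negative matrices. We first show that these ratios can approximate any admissible configuration.

\begin{lemma}\label{lem:shape}
Let $F$ be a monic real polynomial of degree $d\ge2$ with roots $s_1=1,s_2,\dots,s_d$, listed with multiplicity, where $|s_i|<1$ for $i\ge2$. For all large integers $M$ there is a Perron number $\lambda_M$ of degree $d$ whose conjugates $\lambda_M=\lambda_{M,1},\dots,\lambda_{M,d}$ can be numbered so that $\lambda_{M,i}/M\to s_i$ as $M\to\infty$. In particular $\lambda_M\to\infty$, $\lambda_{M,i}/\lambda_M\to s_i$, and the spectral ratio of $\lambda_M$ tends to $s^*=\max_{i\ge2}|s_i|$.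
\end{lemma}

\begin{proof}
Write $F=s^d+\sum_{i<d}f_is^i$. Choose integers $a_i\equiv2\pmod4$ with $|a_i-M^{d-i}f_i|\le2$. Then $P_M=t^d+\sum_{i<d}a_it^i$ is irreducible by Eisenstein's criterion at $2$, and the coefficients of $F_M(s)=M^{-d}P_M(Ms)$ differ from those of $F$ by at most $2/M$. The multiset of roots of a monic polynomial of fixed degree depends continuously on the coefficients, so the roots of $F_M$ converge to the $s_i$. Let $\delta=(1-s^*)/3$. For large $M$ exactly one root of $F_M$, counted with multiplicity, lies in the disc $|s-1|<\delta$, and the others satisfy $|s|<s^*+\delta<1-\delta$. The disc is symmetric under conjugation, so its root is real, and it exceeds $1-\delta\ge\frac23$. This root times $M$ is a Perron number of degree $d$.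
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}(b)]
Choose $s$ with $\frac1{d-1}<s<\rho$, and apply Lemma~\ref{lem:shape} to $F=(t-1)(t+s)^{d-1}$. For large $M$ the spectral ratio of $\lambda_M$ is at most $\rho$, and $\sum_i\lambda_{M,i}=M\bigl(1-(d-1)s+o(1)\bigr)<0$. By (F4), a non-negative integral $d\times d$ matrix with spectral radius $\lambda_M$ would have this negative number as its trace, which is impossible. Since $d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda_M)\ge d$, we get $d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda_M)>d$.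
\end{proof}

The trace excludes only size $d$. To force large sizes we use a restriction on the eigenvalues of stochastic matrices near the point $1$: they cannot approach $1$ in a direction close to the tangent of the unit circle. The following lemma is a case of the Dmitriev--Dynkin theorem; we include a proof.

\begin{lemma}\label{lem:angle}
If $z$ is a non-real eigenvalue with $|z|<1$ of a row-stochastic $n\times n$ matrix $S$, then $|\arg(1-z)|\le\frac\pi2-\frac\pi n$.
\end{lemma}

Equality occurs for $S=\frac12(I+C)$ with $C$ the cyclic permutation matrix of size $n\ge3$ and $z=\frac12(1+e^{2\pi i/n})$, since $1-e^{i\phi}=2\sin(\phi/2)\,e^{i(\phi-\pi)/2}$. The proof shows that a regular polygon is the extremal shape.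

\begin{proof}
As $S$ is real, we may assume $\operatorname{Im}z>0$. Let $Sw=zw$ with $w\ne0$, and let $\Pi\subset\mathbb{C}$ be the convex hull of $w_1,\dots,w_n$. Each $zw_i=\sum_jS_{ij}w_j$ is a convex combination of the $w_j$, so $z\Pi\subset\Pi$.

\emph{The origin is interior to $\Pi$.} It belongs to $\Pi$, because $z^mw_1\to0$ and $\Pi$ is closed. If it were a boundary point, $\Pi$ would lie in a closed half-plane bounded by a supporting line through $0$. Take $0\ne p\in\Pi$. The arguments of the points $z^mp\in\Pi$ increase in steps of $\arg z\in(0,\pi)$, so they cannot jump over the open arc of length $\pi$ formed by the arguments of the complementary open half-plane, a contradiction. Hence $\Pi$ is a convex polygon with vertices $p_1,\dots,p_N$ in counterclockwise order (indices modulo $N$), $3\le N\le n$, and $0$ in its interior.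

\emph{Angles at the vertices.} In the triangle $0p_jp_{j+1}$ let $\gamma_j$ be the angle at $0$ and $\alpha_j$ the angle at $p_j$. Then $\alpha_j,\gamma_j>0$, $\alpha_j+\gamma_j<\pi$ and $\sum_j\gamma_j=2\pi$. Write $1-z=|1-z|e^{-i\psi}$; since $\operatorname{Re}(1-z)>0>\operatorname{Im}(1-z)$, we have $0<\psi<\frac\pi2$. Now $zp_j-p_j$ is a positive multiple of $-p_je^{-i\psi}$, and $p_{j+1}-p_j$ is a positive multiple of $-p_je^{-i\alpha_j}$. So $(zp_j-p_j)/(p_{j+1}-p_j)$ is a positive multiple of $e^{i(\alpha_j-\psi)}$, with $\alpha_j-\psi\in(-\frac\pi2,\pi)$. The point $zp_j\in\Pi$ lies on or to the left of the directed edge $p_jp_{j+1}$, so this quotient has non-negative imaginary part, and therefore $\alpha_j\ge\psi$. In particular $\psi+\gamma_j\in(0,\pi)$.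

\emph{Going once around.} By the law of sines and the monotonicity of the cotangent on $(0,\pi)$,
\[
\frac{|p_j|}{|p_{j+1}|}=\frac{\sin(\alpha_j+\gamma_j)}{\sin\alpha_j}=\cos\gamma_j+\cot\alpha_j\sin\gamma_j\le\cos\gamma_j+\cot\psi\sin\gamma_j=\frac{\sin(\psi+\gamma_j)}{\sin\psi}.
\]
The product of the left-hand sides over $j$ is $1$, so $\log\sin\psi\le\frac1N\sum_j\log\sin(\psi+\gamma_j)$. The function $\log\sin$ is concave on $(0,\pi)$, and the mean of the numbers $\psi+\gamma_j$ is $\psi+\frac{2\pi}N\in(0,\pi)$. Jensen's inequality gives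
\[
0\le\sin\Bigl(\psi+\frac{2\pi}N\Bigr)-\sin\psi=2\cos\Bigl(\psi+\frac\pi N\Bigr)\sin\frac\pi N .
\]
As $\psi+\frac\pi N\in(0,\pi)$, this means $\psi\le\frac\pi2-\frac\pi N\le\frac\pi2-\frac\pi n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:order}(a)]
To make $|\arg(1-z)|$ large on the circle $|z|=s$, we take the point where a line through $1$ touches the circle. Let $n_0=\lceil\pi/\arccos\rho\rceil$. Since $n_0-1<\pi/\arccos\rho$, there is $s\in(0,\rho)$ with $n_0-1<\pi/\arccos s$. Let
\[
F=(t-1)(t^2-2s^2t+s^2)\,t^{d-3},\qquad z=s^2+is\sqrt{1-s^2}.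
\]
The non-real roots of $F$ are $z,\bar z$, with $|z|=s$, and $1-z=\sqrt{1-s^2}\,\bigl(\sqrt{1-s^2}-is\bigr)$, so $|\arg(1-z)|=\arcsin s$. Take $\lambda_M$ from Lemma~\ref{lem:shape}. For large $M$ its spectral ratio is at most $\rho$, and it has a conjugate $\lambda_M'$ such that $z_M=\lambda_M'/\lambda_M$ is non-real, $|z_M|<1$ and $z_M\to z$.

Let $A$ be an integral irreducible matrix of size $n_M=d_{\mathrm{PF}}^{\mathrm{irr}}(\lambda_M)$ with spectral radius $\lambda_M$. By (F1) it has a positive eigenvector, so as in (F3) the matrix $\lambda_M^{-1}A$ is conjugate to a row-stochastic matrix $S$, and by (F4) $z_M$ is an eigenvalue of $S$. Lemma~\ref{lem:angle} gives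
\[
\frac\pi{n_M}\le\frac\pi2-|\arg(1-z_M)|\longrightarrow\frac\pi2-\arcsin s=\arccos s .
\]
Hence $n_M>n_0-1$ for large $M$, and so $n_M\ge n_0\ge\pi/\arccos\rho$. For the second inequality let $x=\arccos\rho\in(0,\frac\pi2)$. From $\sin y\ge2y/\pi$ on $[0,\frac\pi2]$ we get $1-\rho=2\sin^2(x/2)\ge2x^2/\pi^2$, that is, $\pi/x\ge\sqrt{2/(1-\rho)}$.
\end{proof}

\section{The upper bound for large $\lambda$}\label{sec:large}

With $Y_k=t^k$ the conjugates $\theta_i$ become small relative to $\theta$ only through the decay of $\rho^k$, which takes about $(1-\rho)^{-1}$ steps. Proposition~\ref{prop:chain} permits more. If $n_{ij}$ has size $a_{ij}\lambda^{j+1-i}$, then the rescaled polynomials $\lambda^{-j}Y_j(\lambda s)$ obey, up to rounding errors of order $1/\lambda$, the same recursion with real coefficients $a_{ij}$ and with $\lambda$ replaced by $1$. We can then try to make the last polynomial vanish at the ratios $\lambda_i/\lambda$.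

\begin{definition}
A \emph{chain of length $k$} consists of real polynomials $y_0=1,y_1,\dots,y_k$ and real numbers $a_{ij}\ge0$ with
\[
ty_j=y_{j+1}+\sum_{i\le j}a_{ij}y_i\quad(0\le j<k),\qquad y_j(1)>0\quad(0\le j\le k).
\]
Let $\mathcal{C}_k$ be the set of polynomials $f=y_k$ that end a chain of length $k$.
\end{definition}

If $f\in\mathcal{C}_k$ and $g\in\mathcal{C}_{k'}$ have chains $(y_j)$ and $(y_j')$, then $y_0,\dots,y_{k-1},fy_0',\dots,fy_{k'}'$ is a chain ending in $fg$, so $fg\in\mathcal{C}_{k+k'}$. It therefore suffices to treat one root at a time.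

\begin{proposition}\label{prop:root}
Let $0<\varepsilon\le\frac1{100}$ and $|z|\le1-\varepsilon$. There is $f\in\mathcal{C}_k$ with $k\le23\,\varepsilon^{-1/2}$ and $f(z)=0$.
\end{proposition}

The simplest chains are $1,t,\dots,t^{r-1},t^r-\mu_1t-\mu_0$ with $\mu_0,\mu_1\ge0$ and $\mu_0+\mu_1<1$. The last polynomial vanishes at $U$ when the spiral $1,U,U^2,\dots$ enters the triangle with vertices $0,1,U$ at step $r$. This happens after one turn if $U$ is not too close to the unit circle relative to its argument.

\begin{lemma}\label{lem:spiral}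
Let $U=Re^{i\omega}$ with $0<\omega\le1$ and $0<R\le1-\omega^3/12$, and let $r=\lceil2\pi/\omega\rceil$. Then $U^r=\mu_0+\mu_1U$ with $\mu_0,\mu_1\ge0$ and $\mu_0+\mu_1<1$.
\end{lemma}

\begin{proof}
Let $x=r\omega-2\pi\in[0,\omega)$, so $U^r=R^re^{ix}$, and put
\[
\mu_0=R^r\,\frac{\sin(\omega-x)}{\sin\omega}\ge0,\qquad\mu_1=R^{r-1}\,\frac{\sin x}{\sin\omega}\ge0 .
\]
The identity $\sin(\omega-x)+e^{i\omega}\sin x=\sin\omega\cos x+i\sin\omega\sin x$ gives $\mu_0+\mu_1U=U^r$. Since $R<1$ and $\sin x+\sin(\omega-x)=2\sin\frac\omega2\cos(x-\frac\omega2)\le2\sin\frac\omega2$, we have $\mu_0+\mu_1\le R^{r-1}/\cos\frac\omega2$. Now $r-1\ge\frac{2\pi}\omega-1\ge\frac\pi\omega$ and $\log\frac1R\ge1-R\ge\frac{\omega^3}{12}>\frac{\omega^3}{4\pi}$, so $(r-1)\log\frac1R>\frac{\omega^2}4$. On $[0,\frac12]$ the tangent is convex and $\tan\frac12<0.55$, so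
\begin{equation}\label{eq:tan}
\tan y\le1.1\,y\qquad(0\le y\le\tfrac12).
\end{equation}
Integrating $\tan y\le2y$ gives $-\log\cos y\le y^2$, so $-\log\cos\frac\omega2\le\frac{\omega^2}4$. Hence $R^{r-1}<\cos\frac\omega2$.
\end{proof}

For a given $z$ this lemma can fail to help in two ways. The argument of $z$ may be too large compared with $1-|z|$; we then pass to a power $Z=z^q$ of small argument $\varphi$. And $\varphi$ may be so small that one turn takes too many steps; we then replace $Z$ by $U=(Z-c)/(1-c)$ with $0\le c<1$, which corresponds to using powers of $t^q-c$ in the chain. The map $Z\mapsto U$ is the homothety with center $1$ that sends $c$ to $0$, so it pushes $Z$ along the ray from $1$ and increases its argument to a chosen value $\omega$ (Figure~\ref{fig:shift}). If $Z=a+ib$, formula \eqref{eq:R} below shows that $U$ stays inside the unit disc as long as $\tan\frac\omega2<(1-a)/b$. Dirichlet's theorem gives $q\le N$ with $b<2\pi/N$, and $1-a$ is at least of order $q\varepsilon$, so $\omega$ may be of order $q\varepsilon N$. The chain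 has length about $2\pi q/\omega$. The choice $\omega=q/N$ makes this $2\pi N$, and it is allowed once $N^2\varepsilon$ exceeds an absolute constant. This is the source of the exponent $-\frac12$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=4.6]
\draw[gray] (1,0) arc (0:85:1);
\draw (-0.06,0) -- (1.08,0);
\draw[thick] (1,0) -- (69.7:1);
\draw (0,0) -- (0.546,0.651);
\draw (0.5,0) -- (0.773,0.326);
\draw[dashed] (0,0) -- (0.773,0.326);
\draw (0.11,0) arc (0:50:0.11);
\draw (0.59,0) arc (0:50:0.09);
\draw (0.33,0) arc (0:22.8:0.33);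
\node at (37:0.17) {$\omega$};
\node at (0.63,0.055) {$\omega$};
\node at (11:0.375) {$\varphi$};
\fill (0,0) circle (0.011) node[below] {$0$};
\fill (0.5,0) circle (0.011) node[below] {$c$};
\fill (1,0) circle (0.011) node[below] {$1$};
\fill (0.773,0.326) circle (0.011) node[right] {$Z$};
\fill (0.546,0.651) circle (0.011) node[right] {$U$};
\end{tikzpicture}
\caption{The homothety with center $1$ and ratio $1/(1-c)$ sends $c$ to $0$ and the point $Z$, of argument $\varphi$, to $U=(Z-c)/(1-c)$. The segments $cZ$ and $0U$ are parallel, so $U$ has the larger argument $\omega$. The gray arc is the unit circle; the angles are exaggerated.}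
\label{fig:shift}
\end{figure}

\begin{proof}[Proof of Proposition~\ref{prop:root}]
If $z=0$ take $f=t\in\mathcal{C}_1$. Let $z\ne0$ and $N=\lceil3\varepsilon^{-1/2}\rceil$. Since $\varepsilon^{-1/2}\ge10$, we have $3\varepsilon^{-1/2}\le N\le3.1\,\varepsilon^{-1/2}$ and $N\ge30$. Dirichlet's approximation theorem states that for real $\xi$ there is an integer $q$ with $1\le q\le N$ such that $q\xi$ is within distance less than $1/N$ of an integer. With $\xi=\arg z/2\pi$ this gives $Z=z^q=|Z|e^{i\varphi}$ with $|\varphi|<2\pi/N$. As $f$ will be real, we may replace $z$ by $\bar z$ and assume $\varphi\ge0$. If $\varphi=0$, the chain $1,t,\dots,t^{q-1},t^q-|Z|$ has length $q\le N$ and its last member vanishes at $z$. Let $\varphi>0$. Since $q\varepsilon\le N\varepsilon\le3.1\sqrt\varepsilon\le0.31$ and $|Z|\le(1-\varepsilon)^q\le e^{-q\varepsilon}$,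
\begin{equation}\label{eq:Z}
1-|Z|\ge q\varepsilon\Bigl(1-\frac{q\varepsilon}2\Bigr)\ge0.84\,q\varepsilon .
\end{equation}

\emph{The shift.} Put $\omega=\max(\varphi,q/N)$; then $0<\omega\le1$, since $\varphi<2\pi/30$. Write $Z=a+ib$, so that $0<a<1$ and $b>0$, and let
\[
c=a-b\cot\omega=|Z|\,\frac{\sin(\omega-\varphi)}{\sin\omega}\ge0 .
\]
Then $1-c=1-a+b\cot\omega>0$ and $Z-c=b\cot\omega+ib=\frac b{\sin\omega}e^{i\omega}$. So $U=\frac{Z-c}{1-c}=Re^{i\omega}$ with $R>0$, and from $\cot\omega-\frac1{\sin\omega}=-\tan\frac\omega2$ we get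
\begin{equation}\label{eq:R}
1-R=\frac{1-a-b\tan(\omega/2)}{1-a+b\cot\omega}.
\end{equation}

\emph{The bound $1-R\ge\omega^3/12$.} Suppose first that $\omega=\varphi$. Then $c=0$ and $R=|Z|$, so $1-R\ge0.84\,\varepsilon$ by \eqref{eq:Z}, while $\omega<2\pi/N\le\frac{2\pi}3\sqrt\varepsilon$ gives $\frac{\omega^3}{12}\le\frac{(2\pi)^3}{12\cdot27}\varepsilon^{3/2}\le0.77\,\varepsilon^{3/2}\le0.077\,\varepsilon$.

Suppose now that $\omega=q/N>\varphi$. We have $b\le\varphi<2\pi/N$ and $N^{-2}\le\varepsilon/9$. By \eqref{eq:tan}, \eqref{eq:Z} and $1-a\ge1-|Z|$,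
\[
b\tan\frac\omega2\le\frac{2\pi}N\cdot0.55\,\frac qN\le0.39\,q\varepsilon\le\frac{1-a}2 .
\]
Also $b\cot\omega\le\varphi/\omega\le2\pi/q$. So \eqref{eq:R} gives
\[
1-R\ge\frac{(1-a)/2}{(1-a)+2\pi/q}.
\]
If $1-a\ge2\pi/q$, the right side is at least $\frac14\ge\frac{\omega^3}{12}$. Otherwise the denominator is less than $4\pi/q$, and the right side is at least $\frac{(1-a)q}{8\pi}\ge\frac{0.84}{8\pi}q^2\varepsilon\ge0.033\,q^2\varepsilon$, while $\frac{\omega^3}{12}=\frac qN\cdot\frac{q^2}{12N^2}\le\frac{q^2\varepsilon}{108}$. The bound holds in all cases.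

\emph{The chain.} Let $r=\lceil2\pi/\omega\rceil\ge7$ and take $\mu_0,\mu_1$ from Lemma~\ref{lem:spiral}. Put
\[
u=t^q-c,\qquad f=u^r-\mu_1(1-c)^{r-1}u-\mu_0(1-c)^r .
\]
Since $u(z)=(1-c)U$, we have $f(z)=(1-c)^r(U^r-\mu_1U-\mu_0)=0$. Let $y_{e+qh}=t^eu^h$ for $0\le e<q$, $0\le h<r$, and $y_{qr}=f$. For $e<q-1$ we have $t\cdot t^eu^h=t^{e+1}u^h$. For $e=q-1$ we use $t^q=u+c$:
\begin{align*}
t\cdot t^{q-1}u^h&=u^{h+1}+cu^h\qquad(h<r-1),\\
t\cdot t^{q-1}u^{r-1}&=f+cu^{r-1}+\mu_1(1-c)^{r-1}u+\mu_0(1-c)^r .
\end{align*}
All coefficients are non-negative, and the terms $u^h=y_{qh}$, $u=y_q$, $1=y_0$ after the first are members of the chain already constructed. The values at $1$ are $(1-c)^h>0$ and $f(1)=(1-c)^r(1-\mu_0-\mu_1)>0$. So $f\in\mathcal{C}_{qr}$, and since $\omega\ge q/N$,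
\[
qr\le q\Bigl(\frac{2\pi N}q+1\Bigr)\le(2\pi+1)N\le7.3\cdot3.1\,\varepsilon^{-1/2}\le23\,\varepsilon^{-1/2}.\qedhere
\]
\end{proof}

\begin{remark}
The order $\varepsilon^{-1/2}$ in Proposition~\ref{prop:root} cannot be improved. A chain ending in $f$ defines a non-negative $k\times k$ matrix $H$ with $H\,(y_j(t))_{j<k}=t\,(y_j(t))_{j<k}-f(t)e$, where $e$ is the last unit vector. A root $z$ of $f$ is an eigenvalue of $H$, and at $t=1$ the relation says that $H$ is diagonally conjugate to a matrix with row sums at most $1$. Bordering it by a column and the row $(0,\dots,0,1)$ gives a row-stochastic matrix of size $k+1$ with eigenvalue $z$. For the point $z$ in the proof of Theorem~\ref{thm:order}(a) with $s=1-\varepsilon$, Lemma~\ref{lem:angle} gives $k+1\ge\pi/\arccos(1-\varepsilon)\ge\sqrt2\,\varepsilon^{-1/2}$.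
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:order}(b)]
Put $\varepsilon=\min(1-\rho,\frac1{100})$, so that $\rho\le1-\varepsilon$ and $\varepsilon^{-1/2}\le10(1-\rho)^{-1/2}$. Let $T$ be the compact set of tuples $\mathbf z=(z_2,\dots,z_d)\in\mathbb{C}^{d-1}$ with all $|z_i|\le\rho$. For $\mathbf z\in T$ let $f_{\mathbf z}=(t-\frac12)\prod_{i\ge2}f_{z_i}$, with $f_{z_i}$ given by Proposition~\ref{prop:root}. The factor $t-\frac12$ ends the chain $1,t-\frac12$, for which $a_{00}=\frac12$; it is included to produce a loop in the graph. Putting it first, we see that $f_{\mathbf z}$ ends a chain with $a_{00}=\frac12$ and length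
\[
k\le1+230(d-1)(1-\rho)^{-1/2}\le230\,d\,(1-\rho)^{-1/2},
\]
and $f_{\mathbf z}(z_i)=0$ for all $i$.

\emph{Finitely many chains suffice.} The rounding errors must be compared with the values $y_j(1)$, for which we have no lower bound that is uniform in $\mathbf z$. Compactness removes the difficulty, because \eqref{eq:dom} does not require exact vanishing. The set $W_{\mathbf z}=\{\mathbf w:\sum_{i\ge2}|f_{\mathbf z}(w_i)|<\frac12f_{\mathbf z}(1)\}$ is open and contains $\mathbf z$, so finitely many of these sets cover $T$. Fix the corresponding finite list of chains; it depends only on $d$ and $\rho$.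

\emph{Rounding.} Take a chain $(y_j,a_{ij})$ of length $k$ in the list and a real $\lambda\ge1$. Put $n_{ij}=\lfloor\lambda^{j+1-i}a_{ij}\rfloor$, define $Y_j$ as in Proposition~\ref{prop:chain}, and let $\tilde y_j(s)=\lambda^{-j}Y_j(\lambda s)$ and $\tilde a_{ij}=\lambda^{-(j+1-i)}n_{ij}$. Then $0\le a_{ij}-\tilde a_{ij}\le\lambda^{-1}$ and $\tilde y_{j+1}(s)=s\tilde y_j(s)-\sum_{i\le j}\tilde a_{ij}\tilde y_i(s)$. Let $\eta_j=\max_{|s|\le1}|\tilde y_j(s)-y_j(s)|$. Subtracting the two recursions gives $\eta_0=0$ and
\[
\eta_{j+1}\le\eta_j+\sum_{i\le j}\Bigl(a_{ij}\eta_i+\lambda^{-1}\max_{|s|\le1}|y_i(s)|\Bigr),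
\]
so by induction $\eta_j\le C/\lambda$ for all $j\le k$, where $C$ depends only on the list. Choose $\Lambda(d,\rho)\ge2$ so that, for every chain in the list, $C/\Lambda<y_j(1)$ for all $j<k$ and $d(C+1)/\Lambda\le\frac12y_k(1)$.

\emph{Conclusion.} Let $\lambda\ge\Lambda(d,\rho)$ be a Perron number of degree $d$ and spectral ratio at most $\rho$. Then $\mathbf w=(\lambda_i/\lambda)_{i\ge2}\in T$. Choose a chain in the list, ending in $f=y_k$, whose set $W$ contains $\mathbf w$. For $j<k$ we have $\lambda^{-j}Y_j(\lambda)=\tilde y_j(1)\ge y_j(1)-C/\lambda>0$, and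
\begin{align*}
\lambda^{-k}\Bigl(Y_k(\lambda)-\sum_{i\ge2}|Y_k(\lambda_i)|-d\Bigr)&\ge f(1)-\sum_{i\ge2}|f(w_i)|-\frac{dC}\lambda-\frac d\lambda\\
&\ge\tfrac12f(1)-\frac{d(C+1)}\lambda\ge0 .
\end{align*}
So $\theta=Y_k(\lambda)$ satisfies \eqref{eq:dom}. Finally $n_{00}=\lfloor\lambda/2\rfloor>0$ contributes the length $1$, so the gcd condition holds. Proposition~\ref{prop:chain} gives $d_{\mathrm{PF}}(\lambda)\le kd\le230\,d^2(1-\rho)^{-1/2}$.
\end{proof}

The hypothesis that $\lambda$ is large is used only in the rounding and in $n_{00}>0$. For general $\lambda$ we know only \eqref{eq:norm}, which allows $\lambda$ near $1$ when $\rho$ is near $1$; the error $a_{ij}-\tilde a_{ij}$ is then not small, and the argument gives nothing. This accounts for the gap between Theorems~\ref{thm:main} and~\ref{thm:order}.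

\begin{thebibliography}{1}

\bibitem{Yazdi}
Mehdi Yazdi, \emph{Non-negative integral matrices with given spectral radius and controlled dimension}, arXiv:2101.09268 (2021).

\end{thebibliography}
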